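# Closed sets without best approximations in reflexive Banach spaces

All vector spaces are real.

## 1. A sequence in $\ell_2$ with no point nearest to the origin

Let $e_n$ be the unit vectors of $\ell_2$ and let
$$K_0=\{(1+\tfrac1n)e_n:\ n\ge 1\}.$$
Two different points of $K_0$ are at distance $\big((1+\frac1n)^2+(1+\frac1m)^2\big)^{1/2}>\sqrt2$, so a convergent sequence in $K_0$ is eventually constant, and $K_0$ is closed. The point $(1+\frac1n)e_n$ is at distance $1+\frac1n$ from the origin. So the distance from $0$ to $K_0$ is $1$, and no point of $K_0$ realizes it.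

Now move the origin a little. Fix $m$ and take $x=\frac1m e_m$. The point $(1+\frac1m)e_m$ is at distance exactly $1$ from $x$. For $n\ne m$ the point $(1+\frac1n)e_n$ is at distance $\big(\frac1{m^2}+(1+\frac1n)^2\big)^{1/2}>1$. So $x$ has a nearest point in $K_0$. Since $\frac1m e_m\to0$, there are points arbitrarily close to $0$ that do have a nearest point.

So the absence of a nearest point occurs at $0$, but it is destroyed by arbitrarily small perturbations. Can a closed set be built for which it occurs at every point of the complement?

**Definition (best approximation).** Let $(X,\|\cdot\|)$ be a Banach space, $K\subseteq X$ nonempty, and $d_K(x)=\inf\{\|y-x\|:y\in K\}$. A point $y\in K$ is a *best approximation* to $x$ in $K$ if $\|y-x\|=d_K(x)$.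

**Definition (antiproximinal).** A closed set $K$ with $\emptyset\neq K\neq X$ is *antiproximinal* if no $x\in X\setminus K$ admits a best approximation in $K$.

The following two-part question is posed as an open question in Hadi Haghshenas, "Proximinal and Cebysev Sets in Normed Linear Spaces", arXiv:0907.1995 (2009). Is there a reflexive Banach space with an antiproximinal closed set? Is this possible in an equivalent renorming of a Hilbert space?

The answer to both parts is yes. We shall prove it first by an explicit construction in Hilbert space (Theorem 1), and then for a norm arbitrarily close to the given one on any infinite-dimensional reflexive space (Theorem 2).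

## 2. Compactness, convexity, hyperplanes, and the Kadec-Klee property

Before building anything, let us see which spaces, sets and norms are excluded.

*Finite dimension.* If $\dim X<\infty$, then $K\cap\{y:\|y-x\|\le d_K(x)+1\}$ is compact and nonempty, and the continuous function $y\mapsto\|y-x\|$ attains its minimum on it. There is always a best approximation, whatever the norm.

*Convex sets in reflexive spaces.* Recall that in a reflexive space closed bounded convex sets are weakly compact, and that norms are weakly lower semicontinuous. If $K$ is closed and convex, then $K\cap\{y:\|y-x\|\le d_K(x)+1\}$ is weakly compact and nonempty, so $y\mapsto\|y-x\|$ attains its minimum on it. An antiproximinal set in a reflexive space is therefore never convex.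

*Hyperplanes without reflexivity.* Let $\psi\in X^*$ with $\|\psi\|=1$ and $K=\ker\psi$. Then
$$d_K(x)=|\psi(x)|\qquad(x\in X). \tag{1}$$
Indeed, for $y\in K$ we have $|\psi(x)|=|\psi(x-y)|\le\|x-y\|$. Conversely, for $0<\delta<1$ pick a unit vector $v$ with $\psi(v)>1-\delta$; then $y=x-\frac{\psi(x)}{\psi(v)}v$ lies in $K$ and $\|x-y\|=|\psi(x)|/\psi(v)<|\psi(x)|/(1-\delta)$ if $\psi(x)\neq 0$, while for $\psi(x)=0$ there is nothing to prove. By (1), if some $x\notin K$ has a best approximation $y\in K$, then $|\psi(x-y)|=\|x-y\|\ne0$, so $\psi$ attains its norm. For example, on $c_0$ let $\psi(x)=\sum_n2^{-n}x_n$. Testing on $e_1+\dots+e_N$ gives $\|\psi\|=1$. If $\|x\|\le1$, then $x_n\to0$ forces some $|x_n|<1$, so $|\psi(x)|<1$. Thus $\ker\psi$ is antiproximinal in $c_0$. In a reflexive space every functional attains its norm, so this device is not available.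

**Definition (Kadec-Klee property).** A norm has the *Kadec-Klee property* if $x_n\to x$ weakly and $\|x_n\|\to\|x\|$ together imply $\|x_n-x\|\to0$.

The Hilbert norm has it, because $\|x_n-x\|^2=\|x_n\|^2-2\langle x_n,x\rangle+\|x\|^2\to0$. The equivalent norm $\max(|t|,\|u\|)$ on $\mathbb R\oplus\ell_2$ does not: the vectors $(1,e_n)$ have norm $1$ and converge weakly to $(1,0)$, also of norm $1$, but $\|(1,e_n)-(1,0)\|=1$.

The property matters here because of the Lau-Konjagin theorem: in a reflexive space $X$, the norm has the Kadec-Klee property if and only if for every closed set $K$ there is a dense set in $X\setminus K$ of points which admit best approximations in $K$. This explains what we saw in Section 1, and it tells us that we need a norm that is not Kadec-Klee. It does not settle the question. If the norm is not Kadec-Klee, the theorem gives a closed set for which the good points are not dense, which is much less than a closed set for which there are no good points.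

One more textbook fact will be used. If $B\subseteq X$ is convex, symmetric, closed, bounded, and contains a ball around $0$, then its gauge $|||z|||=\inf\{\rho>0:z\in\rho B\}$ is an equivalent norm whose closed unit ball is $B$; in particular $|||z|||\le\rho$ if and only if $z\in\rho B$, for $\rho>0$.

## 3. Epigraphs under the cylinder norm

The simplest norm that is not Kadec-Klee is the one just seen. Let $Y$ be a Hilbert space with closed unit ball $B_Y$, and put $\max(|t|,\|u\|)$ on $\mathbb R\oplus Y$. Its unit ball is a cylinder with the flat top $\{1\}\times B_Y$. A natural set to test is the epigraph $K=\{(t,u):t\ge f(u)\}$ of a continuous $f:Y\to\mathbb R$, approached from below, since balls then tend to touch $K$ with their flat tops. Here is the exact condition: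
$$K \text{ is antiproximinal}\iff f\text{ attains its infimum on no ball }x+rB_Y\ (x\in Y,\ r>0). \tag{2}$$

Suppose first that $f$ attains its infimum on no ball. Let $s<f(x)$, let $r>0$ be the distance from $(s,x)$ to $K$, and suppose $(t,y)\in K$ realizes it. Then $y\in x+rB_Y$ and $f(y)\le t\le s+r$. Since $y$ is not a minimum point on $x+rB_Y$, there is $v\in B_Y$ with $f(x+rv)<s+r$. By continuity $f(x+r'v)\le s+r'$ for some $r'\in(0,r)$. Then $(s+r',x+r'v)\in K$ is at distance $\le r'<r$ from $(s,x)$, a contradiction.

Conversely, suppose that $f$ attains its infimum on $x+rB_Y$ at $y$, and put $s=f(y)-r$. Then $s<f(y)\le f(x)$, so $(s,x)\notin K$. If $\rho<r$ and $(t,u)$ is at distance $\le\rho$ from $(s,x)$, then $u\in x+rB_Y$ and $t\le s+\rho<s+r=f(y)\le f(u)$, so $(t,u)\notin K$. Hence the distance from $(s,x)$ to $K$ is at least $r$, and $(f(y),y)=(s+r,y)\in K$ is at distance exactly $r$. It is a best approximation.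

So we look for a continuous function that attains its infimum on no ball, with any center and any radius. On $\ell_2$, try
$$g(u)=\inf_{n\ge1}\big(|u_n-1|+\tfrac1n\big).$$
Think of infinitely many wells: the $n$th has its bottom on the hyperplane $u_n=1$, and the bottom is at height $\frac1n$. For fixed $u$ the terms are positive and converge to $1$, because $u_n\to0$. Hence $g(u)>0$.

On large balls this works. Let $r\ge2$ and $y\in x+rB_{\ell_2}$. Choose $n$ with $\frac1n<g(y)$ and $|x_n|\le1$. The point $x+(1-x_n)e_n$ lies in $x+rB_{\ell_2}$, since $|1-x_n|\le2$, and $g$ is at most $\frac1n<g(y)$ there.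

On small balls it fails. Take $x=\frac9{10}e_2$ and $r=\frac1{20}$. For $u\in x+rB_{\ell_2}$ the term $n=2$ is at least $\frac1{20}+\frac12=\frac{11}{20}$, and for $n\ne2$ we have $u_n\le\frac1{20}$, so the term is at least $\frac{19}{20}$. At $u=x+re_2$ the value $\frac{11}{20}$ is attained. The small ball is inside the range of a single well and cannot reach the others.

## 4. Wells at every scale, and how a ball couples them

To serve all radii we use wells at distance $4^{-j}$ for every $j$, in separate groups of coordinates so that the scales do not interfere. Let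
$$Y=\ell_2(\mathbb N\times\mathbb N),\qquad u=(u_{j,n}),\qquad u_j=(u_{j,n})_{n\ge1}\in\ell_2 ,$$
and call $u_j$ the $j$th block of $u$. Write $e_{j,n}$ for the unit vectors of $Y$. Define
$$f_j(u)=\inf_{n\ge1}\Big(|u_{j,n}-4^{-j}|+\frac{4^{-j}}n\Big),\qquad f(u)=\sum_{j\ge1}2^{-j}f_j(u). \tag{3}$$

Three properties are needed later.

First, $0<f_j(u)\le4^{-j}$. Fix $u$ and $j$. The terms of the infimum are positive, and since $u_{j,n}\to0$ they converge to $4^{-j}$. All but finitely many exceed $\frac12 4^{-j}$, and the remaining ones are finitely many positive numbers, so the infimum is positive; and it is at most the limit $4^{-j}$. In particular the series for $f$ converges.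

Second, $|f_j(u)-f_j(v)|\le\|u_j-v_j\|$. Each term changes by at most $|u_{j,n}-v_{j,n}|\le\|u_j-v_j\|$ when $u$ is replaced by $v$, and an infimum of functions with a common Lipschitz bound has the same bound.

Third, $f$ is Lipschitz with constant $\ell:=3^{-1/2}<1$. By the Cauchy-Schwarz inequality,
$$|f(u)-f(v)|\le\sum_j2^{-j}\|u_j-v_j\|\le\Big(\sum_j4^{-j}\Big)^{1/2}\|u-v\|=3^{-1/2}\|u-v\|.$$

To show that $f$ attains no minimum on $x+rB_Y$, one would take $y$ in this ball, choose $j$ so large that the wells of block $j$ are within reach, and replace the $j$th block of $y$ by one lying at the bottom of a deeper well. This lowers $f_j$ and leaves the other $f_i$ unchanged. But the new point must stay in the ball. If $y$ has already spent the whole budget, $\|y-x\|=r$, in other blocks, there is nothing left for block $j$, and what is taken back from another block may cost more than the new well gives. This can really happen.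

**Example (the function $f$ attains its infimum on a ball).** Let $r=\frac1{16}$, and let $x$ have blocks $x_1=(\frac14-r)e_2$ and $x_j=4^{-j}e_{2^j}$ for $j\ge2$, where $e_n$ are the unit vectors of $\ell_2$. Put $y=x+re_{1,2}$, so $y_1=\frac14e_2$ and $y_j=x_j$ for $j\ge 2$. We claim that $f(u)\ge f(y)$ for all $u\in x+rB_Y$.

*The value at $y$.* For $f_1(y)$ the term $n=2$ is $\frac18$ and the others are $\frac14+\frac1{4n}$. So $f_1(y)=\frac18$. For $j\ge2$ the term $n=2^j$ is $4^{-j}2^{-j}=8^{-j}$ and the others exceed $4^{-j}$. So $f_j(y)=8^{-j}$.

*Lower bounds.* Let $u\in x+rB_Y$ and $\rho_j=\|u_j-x_j\|$, so $\sum_j\rho_j^2\le r^2$. In block $1$ the term $n=2$ is at least $r-\rho_1+\frac18$, and for $n\ne2$ we have $u_{1,n}\le\rho_1\le\frac1{16}$, so the term is at least $\frac3{16}=r+\frac18$. Hence $f_1(u)\ge\frac18+r-\rho_1$. Let $j\ge2$. The term $n=2^j$ is at least $8^{-j}$. If some term with $n\ne2^j$ is less than $8^{-j}$, then $|u_{j,n}-4^{-j}|<8^{-j}\le\frac124^{-j}$, so $|u_{j,n}|>\frac124^{-j}$, and since $x_{j,n}=0$ we get $\rho_j>\frac124^{-j}$, that is, $4\cdot16^j\rho_j^2>1$. As $f_j>0$, in both cases $f_j(u)\ge8^{-j}-8^{-j}\cdot4\cdot16^j\rho_j^2=8^{-j}-4\cdot2^j\rho_j^2$.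

*Comparison.* Multiplying by $2^{-j}$ and summing,
$$f(u)\ge f(y)+\tfrac12(r-\rho_1)-4\sum_{j\ge2}\rho_j^2 .$$
Finally $r-\rho_1=\frac{r^2-\rho_1^2}{r+\rho_1}\ge\frac{r^2-\rho_1^2}{2r}\ge8\sum_{j\ge2}\rho_j^2$, because $\frac1{2r}=8$. So $f(u)\ge f(y)$. $\square$

By (2), the epigraph of this $f$ is not antiproximinal for the cylinder norm. The sum over scales is not at fault. The trouble is that the round base of the cylinder lets one block use up the allowance of all the others.

## 5. A product base with separate allowances

The remedy is to give each block its own allowance. Let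
$$D=\{u\in Y:\ \|u_j\|\le2^{-j}\ \text{ for all } j\ge1\}.$$
This set is convex, symmetric, closed, and bounded, with $\|u\|\le(\sum_j4^{-j})^{1/2}=3^{-1/2}$ for $u\in D$. The two sequences of scales are chosen to fit together: in $x+rD$ the $j$th block may move by $r2^{-j}$, the wells require a move of at most $2\cdot4^{-j}$, and $2\cdot4^{-j}\le r2^{-j}$ as soon as $j$ is large, however small $r$ is.

**Lemma 1.** For all $x\in Y$ and $r>0$, $f$ does not attain its infimum on $x+rD$.

*Proof.* The aim is to find, for every $y\in x+rD$, a point $y'\in x+rD$ with $f(y')<f(y)$.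

Choose $j$ with $2^j\ge2/r$, so that $2\cdot4^{-j}\le r2^{-j}$. Since $f_j(y)>0$ and $x_{j,n}\to0$ as $n\to\infty$, choose $n$ with $4^{-j}/n<f_j(y)$ and $|x_{j,n}|\le4^{-j}$. Let $y'$ be $y$ with its $j$th block replaced by $x_j+(4^{-j}-x_{j,n})e_n$.

The point $y'$ is admissible: its blocks with $i\ne j$ are those of $y$, and its $j$th block differs from $x_j$ by a vector of norm $|4^{-j}-x_{j,n}|\le2\cdot4^{-j}\le r2^{-j}$. So $y'\in x+rD$. No other block had to pay.

The value drops: $y'_{j,n}=4^{-j}$, so the $n$th term in the infimum gives $f_j(y')\le4^{-j}/n<f_j(y)$, while $f_i(y')=f_i(y)$ for $i\ne j$. Hence $f(y')<f(y)$. $\square$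

Note that each block of $D$ is a ball of an infinite-dimensional space. This is necessary in some form: on a norm-compact set the continuous function $f$ would attain its infimum.

## 6. A double-cone norm on Hilbert space

We would now like to use $[-1,1]\times D$ as a unit ball. But $D$ contains no ball around $0$, since $\rho e_{j,1}\notin D$ once $2^{-j}<\rho$. So this set is not the unit ball of an equivalent norm. We must fatten it, and the top face $\{1\}\times D$ must stay as it is. The solution is to fatten only below the top, at unit rate. Let $H=\mathbb R\oplus Y$ with the Hilbert norm $(t^2+\|u\|^2)^{1/2}$, and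
$$B=\{(t,u)\in H:\ |t|\le1,\ u\in D+(1-|t|)B_Y\}.$$

**Example (the planar analogue).** Replace $Y$ by $\mathbb R$ and $D$ by $[-a,a]$. Then $B=\{|t|\le1,\ |u|\le a+1-|t|\}$ is a hexagon with horizontal edges $\{\pm1\}\times[-a,a]$ and vertices $(0,\pm(a+1))$. Going down its slanted side from $(1,a)$, one gains as much in $u$ as one loses in $t$. A function whose Lipschitz constant is below $1$ decreases by less than the height lost, so the detour does not pay: if a translated and scaled copy of $B$ touches the epigraph from below at all, it also touches above the horizontal edge. The same comparison is the center of the proof of Theorem 1.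

**Step 1: $B$ is the closed unit ball of an equivalent norm.** We check the hypotheses of the fact on gauges recalled in Section 2.

It is symmetric since $D=-D$ and $B_Y=-B_Y$. For convexity let $(t,u),(t',u')\in B$ and $\lambda,\mu\ge0$ with $\lambda+\mu=1$. Then $|\lambda t+\mu t'|\le 1$. As $D$ and $B_Y$ are convex,
$$\lambda u+\mu u'\in D+\big(\lambda(1-|t|)+\mu(1-|t'|)\big)B_Y\subseteq D+\big(1-|\lambda t+\mu t'|\big)B_Y ,$$
where the inclusion uses $|\lambda t+\mu t'|\le\lambda|t|+\mu|t'|$. It is bounded, because $|t|\le1$ and $\|u\|\le3^{-1/2}+1$ on $B$. It contains $\{|t|\le\frac12,\ \|u\|\le\frac12\}$, because $0\in D$ and $1-|t|\ge\frac12$ there.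

For closedness, let $(t_k,u_k)\in B$ converge to $(t,u)$, with $u_k=d_k+(1-|t_k|)b_k$, $d_k\in D$, $b_k\in B_Y$. Then $|t|\le1$. Both $D$ and $B_Y$ are closed, convex and bounded, hence weakly compact, so along a subsequence $d_k\to d\in D$ and $b_k\to b\in B_Y$ weakly. Since $1-|t_k|\to1-|t|$, the vectors $u_k$ converge weakly along it to $d+(1-|t|)b$. They also converge in norm to $u$. So $u=d+(1-|t|)b$ and $(t,u)\in B$.

Let $|||\cdot|||$ be the gauge of $B$. As the Lau-Konjagin theorem requires, it is not Kadec-Klee once Theorem 1 is proved, and one can also see this directly. Every $(t,u)\in B$ has $|t|\le1$, so $|||(t,u)|||\ge|t|$ in general. The vectors $(1,\frac12e_{1,n})$ lie in $\{1\}\times D\subseteq B$, so they have norm exactly $1$, as does their weak limit $(1,0)$, and they do not converge in norm.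

**Theorem 1.** In $(H,|||\cdot|||)$, an equivalent renorming of a Hilbert space, the set $K=\{(t,u):t\ge f(u)\}$, with $f$ as in (3), is closed, nonempty, $\ne H$, and no point of $H\setminus K$ admits a best approximation in $K$.

*Proof.* The set $K$ is closed because $f$ is continuous. It contains $(f(0),0)$ and, as $f>0$, it does not contain $(-1,0)$.

**Step 2: a hypothetical best approximation in coordinates.** We translate the assumption into the terms of $D$ and $B_Y$. Let $(s,x)\notin K$, that is, $s<f(x)$, and let $r=d_K((s,x))$ for the norm $|||\cdot|||$. Then $r>0$ since $K$ is closed. Suppose that $(t,y)\in K$ is at distance $r$ from $(s,x)$. Then $(t,y)-(s,x)\in rB$, so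
$$t=s+r\tau,\qquad y=x+r\big(d+(1-|\tau|)b\big),\qquad |\tau|\le1,\ d\in D,\ b\in B_Y .$$

**Step 3: the detour does not pay.** We show that some point of $x+rD$ is at least as good as $y$, in the sense that the value of $f$ there is at most $s+r$. Drop the fattening term: put $y'=x+rd\in x+rD$. Then $\|y'-y\|\le r(1-|\tau|)$, and $f(y)\le t=s+r\tau$. Hence
$$f(y')\le f(y)+\ell r(1-|\tau|)\le s+r\big(\tau+\ell(1-|\tau|)\big)\le s+r ,$$
because $\ell<1$ gives $\tau+\ell(1-|\tau|)\le|\tau|+(1-|\tau|)=1$.

**Step 4: a strictly closer point of $K$.** Now we use that $f$ has no minimum on $x+rD$. By Lemma 1 there is $d''\in D$ with $f(x+rd'')<f(y')\le s+r$. The function $\rho\mapsto f(x+\rho d'')-s-\rho$ is continuous and negative at $\rho=r$, so there is $r'\in(0,r)$ with $f(x+r'd'')\le s+r'$. Then $(s+r',x+r'd'')\in K$, and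
$$(s+r',x+r'd'')-(s,x)=r'(1,d'')\in r'B .$$
So $d_K((s,x))\le r'<r$, a contradiction. $\square$

This answers both parts of the question affirmatively.

## 7. Blocks from a basic sequence in a reflexive space

Let us see what is needed to carry this over to an arbitrary infinite-dimensional reflexive space. In Lemma 1 we used three things about coordinates: $u_{j,n}\to0$ as $n\to\infty$; one coordinate $(j,n)$ can be set to $4^{-j}$ at a controlled cost; and a move in block $j$ does not affect the other blocks. A biorthogonal system with weakly null functionals provides all three.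

Recall that $(b_k)$ is a *basic sequence* if every $z$ in its closed linear span $Z$ has a unique expansion $z=\sum_ka_kb_k$. The coordinate functionals $b_k^\#:z\mapsto a_k$ are then continuous on $Z$, and if $\|b_k\|=1$ for all $k$, they are uniformly bounded, by twice the basis constant, because $b_k^\#(z)b_k$ is the difference of two consecutive partial sums. By Mazur's theorem every infinite-dimensional Banach space contains a basic sequence, and one may normalize it. The unit vectors of $\ell_p$, $1<p<\infty$, are the simplest example, with all coordinate functionals of norm $1$.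

Let $Y$ be an infinite-dimensional reflexive space. We construct vectors $e_{j,n}\in Y$, functionals $e^*_{j,n}\in Y^*$ and a number $M\ge1$ such that
$$e^*_{i,m}(e_{j,n})=\begin{cases}1&(i,m)=(j,n)\\0&\text{otherwise}\end{cases},\quad \|e_{j,n}\|\le M,\quad\|e^*_{j,n}\|=1,\quad e^*_{j,n}(u)\xrightarrow[n\to\infty]{}0 \tag{4}$$
for every $j$ and every $u\in Y$.

*The vectors.* We start in the dual, since the functionals are to have norm $1$ and converge to $0$. Take a normalized basic sequence $(b_k)$ in $Y^*$, with closed span $Z$ and coordinate functionals $b_k^\#\in Z^*$, $\|b_k^\#\|\le M$, where $M\ge1$. Extend each $b_k^\#$ by the Hahn-Banach theorem, with the same norm, to an element of $Y^{**}=Y$. This gives $c_k\in Y$ with $\|c_k\|\le M$, and $b_m(c_k)=b_k^\#(b_m)$ is $1$ if $m=k$ and $0$ otherwise.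

*Weak convergence to zero.* We show $b_k\to0$ weakly in $Y^*$. The space $Y^*$ is reflexive, so every subsequence of $(b_k)$ has a further subsequence that converges weakly to some $z$, and $z\in Z$ since $Z$ is weakly closed. For each $m$ the number $b_m^\#(z)$ is the limit of $b_m^\#(b_k)$ along this subsequence, which is $0$. So all coefficients of $z$ vanish and $z=0$. Hence the whole sequence converges weakly to $0$, and in particular $b_k(u)\to0$ for every $u\in Y$.

*Blocks.* Split $\mathbb N$ into infinitely many infinite sets $N_1,N_2,\dots$, enumerate each $N_j$ increasingly, and rename $(c_k,b_k)$ as $(e_{j,n},e^*_{j,n})$ when $k$ is the $n$th element of $N_j$. This gives (4).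

Now the base. Let $W_j$ be the closed convex hull of $\{\pm e_{j,n}:n\ge1\}$, and
$$D=\Big\{\sum_{j\ge1}2^{-j}w_j:\ w_j\in W_j\Big\}. \tag{5}$$

**Example (the set $D$ in $\ell_2(\mathbb N\times\mathbb N)$).** Take the unit vectors $e_{j,n}$ and the coordinate functionals, with $M=1$. Then $W_j$ consists of the vectors $w$ supported in block $j$ with $\sum_n|w_{j,n}|\le1$: this set is convex, it is closed because each finite partial sum is a continuous function of $w$, and each of its elements is the norm limit of its truncations, which lie in the convex hull of the $\pm e_{j,n}$. Thus $D=\{u:\sum_n|u_{j,n}|\le2^{-j}\ \text{for all }j\}$. The block balls of Section 5 have become smaller sets, which still contain the segments along the axes used in Lemma 1.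

Let us collect the properties of $D$ for a general $Y$ with norm $\|\cdot\|$. Each $W_j$ is closed, convex and bounded by $M$, hence weakly compact. The series in (5) converges absolutely, and $\|\sum_j2^{-j}w_j\|\le M$. Clearly $D$ is convex and symmetric. It is also weakly compact: it is the image of $\prod_jW_j$, which is compact for the product of the weak topologies, under $(w_j)\mapsto\sum_j2^{-j}w_j$. This map is continuous into the weak topology, because for $y^*\in Y^*$ the series $\sum_j2^{-j}y^*(w_j)$ of continuous functions is dominated by $\sum_j2^{-j}M\|y^*\|$, so it converges uniformly and its sum is continuous.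

## 8. Fins on a ball: norms arbitrarily close to the given one

**Theorem 2.** Let $(X,\|\cdot\|)$ be an infinite-dimensional reflexive Banach space and $0<\varepsilon<1$. There are an equivalent norm $|||\cdot|||$ on $X$ with
$$(1+\varepsilon)^{-1}\|x\|\le|||x|||\le(1-\varepsilon)^{-1}\|x\|\qquad(x\in X),$$
a decomposition $X=\mathbb Re_0\oplus Y$ with $Y$ a closed hyperplane, and an $\varepsilon/4$-Lipschitz function $f:Y\to\mathbb R$, such that in $(X,|||\cdot|||)$ the epigraph $K_+=\{te_0+u:u\in Y,\ t\ge f(u)\}$, the hypograph $K_-=\{te_0+u:u\in Y,\ t\le f(u)\}$ and the graph $G=K_+\cap K_-$ are all antiproximinal.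

Two changes to Theorem 1 are needed. The new ball has to be close to the old one, so we keep a slightly shrunken old ball and attach two thin "fins", small copies of $D$ placed at the top and at the bottom. And to treat the epigraph and the hypograph at once, $f$ must attain neither its infimum nor its supremum; for this we let the signs of the scales alternate, since both parities of $j$ offer arbitrarily fine scales.

*Proof.* **Step 1: the decomposition and the norm.** Let $B_0$ be the closed unit ball of $\|\cdot\|$. Choose a unit vector $e_0\in X$ and, by Hahn-Banach, $\varphi\in X^*$ with $\|\varphi\|=\varphi(e_0)=1$. Let $Y=\ker\varphi$. Each $z\in X$ is $\varphi(z)e_0+(z-\varphi(z)e_0)$, so $X=\mathbb Re_0\oplus Y$, with continuous projections. The space $Y$ is infinite-dimensional, and reflexive as a closed subspace of $X$. Take the system (4), the number $M$ and the set $D\subseteq MB_0\cap Y$ from Section 7 for this $Y$. Let $\eta=\varepsilon/M$, so that $\eta D\subseteq\varepsilon B_0$, and let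
$$B=\mathrm{conv}\big((1-\varepsilon)B_0\ \cup\ (e_0+\eta D)\ \cup\ -(e_0+\eta D)\big).$$
The three sets are convex and weakly compact. So every element of $B$ is a convex combination of one point from each, and $B$ is the image of a compact set (the simplex of coefficients times the three sets, with weak topologies) under the continuous map $(\alpha,\beta,\gamma,p,q,m)\mapsto\alpha p+\beta q+\gamma m$. Hence $B$ is weakly compact, and therefore closed. It is symmetric, since $B_0$ is symmetric and the two fins are exchanged by $z\mapsto-z$. As $\|e_0+\eta d\|\le1+\varepsilon$ for $d\in D$,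
$$(1-\varepsilon)B_0\subseteq B\subseteq(1+\varepsilon)B_0 .$$
So the gauge $|||\cdot|||$ of $B$ is an equivalent norm with closed unit ball $B$, and these inclusions are the stated bounds.

**Step 2: the function.** We define $f$ as in (3), with functionals in place of coordinates and alternating signs. For $u\in Y$ let
$$f_j(u)=\inf_{n\ge1}\Big(|e^*_{j,n}(u)-4^{-j}|+\frac{4^{-j}}n\Big),\qquad f(u)=\ell\sum_{j\ge1}(-1)^j2^{-j}f_j(u),\qquad\ell=\frac\varepsilon4 .$$
For fixed $u$ and $j$ the terms are positive and converge to $4^{-j}$, since $e^*_{j,n}(u)\to0$. As in Section 4, $0<f_j(u)\le4^{-j}$. Since $\|e^*_{j,n}\|=1$, each term is $1$-Lipschitz for $\|\cdot\|$, and so is $f_j$. As $\sum_j2^{-j}=1$, $f$ is $\ell$-Lipschitz for $\|\cdot\|$.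

**Claim 1.** For all $x\in Y$ and $r>0$, $f$ attains neither its infimum nor its supremum on $x+rD$.

This is the analogue of Lemma 1. Let $y\in x+rD$, say $y=x+r\sum_i2^{-i}w_i$ with $w_i\in W_i$. Choose $j$ with $2^j\ge2/r$, even to treat the infimum, odd to treat the supremum. Choose $n$ with $4^{-j}/n<f_j(y)$ and $|e^*_{j,n}(x)|\le4^{-j}$. We want a new $j$th component that makes the $(j,n)$ coordinate equal to $4^{-j}$. Put
$$\theta=\frac{2^j\big(4^{-j}-e^*_{j,n}(x)\big)}r,\qquad w_j'=\theta e_{j,n},\qquad y'=y+r2^{-j}(w_j'-w_j).$$
Then $|\theta|\le2^j\cdot2\cdot4^{-j}/r=2\cdot2^{-j}/r\le1$, so $w_j'$ is a convex combination of $\pm e_{j,n}$ and lies in $W_j$. Hence $y'\in x+rD$.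

For $i\ne j$ every $e^*_{i,m}$ vanishes on all $\pm e_{j,n}$, hence on $W_j$ by linearity and continuity. So $e^*_{i,m}(y')=e^*_{i,m}(y)$ for all $m$, and $f_i(y')=f_i(y)$. Likewise $e^*_{j,n}$ vanishes on $W_i$ for $i\ne j$, so
$$e^*_{j,n}(y')=e^*_{j,n}(x)+r2^{-j}\theta=4^{-j}.$$
Hence $f_j(y')\le4^{-j}/n<f_j(y)$. The coefficient of $f_j$ in $f$ has the sign $(-1)^j$, so $f(y')<f(y)$ if $j$ is even and $f(y')>f(y)$ if $j$ is odd. As $y$ was arbitrary, Claim 1 is proved.

**Claim 2.** Let $g:Y\to\mathbb R$ be $\ell$-Lipschitz and attain its infimum on no set $x+rD$ ($x\in Y$, $r>0$). Then $K=\{te_0+u:u\in Y,\ t\ge g(u)\}$ is antiproximinal in $(X,|||\cdot|||)$.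

This is the analogue of Theorem 1, with the role of the flat top played by the fin $e_0+\eta D$. On the fin, $\varphi=1$, whereas $\varphi\le1-\varepsilon$ on the two other pieces of $B$. So a point of $B$ that carries only weight $\alpha$ on the fin loses height at least $\varepsilon(1-\alpha)$. We show that it wins at most $3(1-\alpha)$ in horizontal distance, and since $3\ell\le\varepsilon$ this does not pay.

The set $K$ is closed because $te_0+u\mapsto t-g(u)$ is continuous. It contains $g(0)e_0$ and not $(g(0)-1)e_0$.

*Coordinates of a best approximation.* Let $s<g(x)$ with $x\in Y$, and let $r>0$ be the $|||\cdot|||$-distance from $se_0+x$ to $K$. Suppose $te_0+y\in K$, $y\in Y$, is at distance $r$. Write $te_0+y-(se_0+x)=rz$. Then $z\in B$, so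
$$z=\alpha(e_0+\eta d)-\beta(e_0+\eta d')+\gamma(1-\varepsilon)b,\qquad\alpha,\beta,\gamma\ge0,\ \alpha+\beta+\gamma=1,\ d,d'\in D,\ b\in B_0 .$$
Let $\tau=\varphi(z)$ and $w=z-\tau e_0\in Y$. Comparing components, $t=s+r\tau$ and $y=x+rw$.

*Loss of height.* Since $\varphi$ vanishes on $D$ and $\varphi(b)\le1$,
$$\tau=\alpha-\beta+\gamma(1-\varepsilon)\varphi(b)\le\alpha-\beta+\gamma(1-\varepsilon)\le\alpha+(\beta+\gamma)(1-\varepsilon)=1-\varepsilon(1-\alpha),$$
using $\beta+\gamma=1-\alpha$.

*Gain in horizontal distance.* Subtracting the $e_0$ components, $w=\alpha\eta d-\beta\eta d'+\gamma(1-\varepsilon)(b-\varphi(b)e_0)$. So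
$$w-\eta d=-(1-\alpha)\eta d-\beta\eta d'+\gamma(1-\varepsilon)\big(b-\varphi(b)e_0\big).$$
As $\|\eta d\|,\|\eta d'\|\le\varepsilon$ and $\|b-\varphi(b)e_0\|\le2$,
$$\|w-\eta d\|\le(1-\alpha)\varepsilon+\beta\varepsilon+2\gamma\le(1-\alpha)\varepsilon+2(\beta+\gamma)\le3(1-\alpha).$$

*Comparison.* Put $y'=x+r\eta d$, so $\|y'-y\|=r\|w-\eta d\|$. Since $g(y)\le t=s+r\tau$ and $3\ell\le\varepsilon$,
$$g(y')\le g(y)+3\ell r(1-\alpha)\le s+r\tau+\varepsilon r(1-\alpha)\le s+r .$$

*A closer point.* The point $y'$ lies in $x+(r\eta)D$, and $g$ attains its infimum nowhere on this set. So there is $d''\in D$ with $g(x+r\eta d'')<g(y')\le s+r$. The continuous function $\rho\mapsto g(x+\rho\eta d'')-s-\rho$ is negative at $\rho=r$, so $g(x+r'\eta d'')\le s+r'$ for some $r'\in(0,r)$. Then $(s+r')e_0+x+r'\eta d''$ belongs to $K$ and differs from $se_0+x$ by $r'(e_0+\eta d'')\in r'B$. The distance is at most $r'<r$, a contradiction. This proves Claim 2.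

**Step 3: epigraph and hypograph.** By Claims 1 and 2 with $g=f$, $K_+$ is antiproximinal. For the hypograph we reflect. Replacing $(t,u)$ by $(-t,-u)$ in $t\le f(u)$ gives
$$-K_-=\{te_0+u:\ u\in Y,\ t\ge-f(-u)\}.$$
The function $\tilde f(u)=-f(-u)$ is $\ell$-Lipschitz. If $\tilde f$ attained its infimum on $x+rD$ at $u$, then $f$ would attain its supremum on $-(x+rD)=-x+rD$ at $-u$, where we used $D=-D$; this contradicts Claim 1. So Claim 2 with $g=\tilde f$ shows that $-K_-$ is antiproximinal. The map $z\mapsto-z$ is an isometry of $|||\cdot|||$, so $K_-$ is antiproximinal.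

**Step 4: the graph.** We show that the graph inherits the property from the two sets it bounds. The set $G=K_+\cap K_-$ is closed and contains $f(0)e_0$, and $G\ne X$. Let $z\notin G$. Then $z\notin K_+$ or $z\notin K_-$; suppose $z\notin K_+$. The function $te_0+u\mapsto t-f(u)$ is continuous, negative at $z$, and $\ge0$ at each $k\in K_+$. By the intermediate value theorem it vanishes somewhere on the segment $[z,k]$, so this segment contains a point of $G$, which is no farther from $z$ than $k$. Hence $d_G(z)\le d_{K_+}(z)$, and equality holds since $G\subseteq K_+$. A best approximation to $z$ in $G$ would thus be a best approximation to $z$ in $K_+$, which does not exist. If $z\notin K_-$, the same argument applies with $K_-$ in place of $K_+$ and the signs reversed. $\square$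

## 9. Spaces and norms that admit an antiproximinal closed set

Theorem 2 covers reflexive spaces, and Section 2 already contains what is needed for the others: recall James' theorem, that a Banach space is reflexive if every functional in its dual attains its norm.

**Corollary 3.** For a Banach space $(X,\|\cdot\|)\ne\{0\}$ the following are equivalent:

1. $\dim X=\infty$;
2. some equivalent norm on $X$ has an antiproximinal closed set;
3. for every $\delta>0$ there is an equivalent norm $|||\cdot|||$ with $(1+\delta)^{-1}\|x\|\le|||x|||\le(1+\delta)\|x\|$ for all $x$, having an antiproximinal closed set.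

*Proof.* That (3) implies (2) is trivial. That (2) implies (1) is the compactness argument at the start of Section 2: in finite dimension, for every norm, each point has a best approximation in every nonempty closed set.

Assume (1) and let $\delta>0$. Suppose first that $X$ is reflexive. Choose $\varepsilon\in(0,1)$ with $(1-\varepsilon)^{-1}\le1+\delta$. Since $(1+\varepsilon)(1-\varepsilon)\le1$, also $1+\varepsilon\le(1-\varepsilon)^{-1}\le1+\delta$. The norm of Theorem 2 for this $\varepsilon$ satisfies the bounds in (3), and it has an antiproximinal closed set.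

Suppose now that $X$ is not reflexive. Then the original norm works. By James' theorem there is $\psi\in X^*$ with $\|\psi\|=1$ that does not attain its norm. Let $K=\ker\psi$, a closed set with $\emptyset\ne K\ne X$. By (1) of Section 2, $d_K(x)=|\psi(x)|$, and a best approximation $y\in K$ to some $x\notin K$ would give $|\psi(x-y)|=\|x-y\|\ne0$, so that $\psi$ would attain its norm. Hence $K$ is antiproximinal. $\square$

The bound in (3) cannot in general be improved to $\delta=0$. If a norm on a reflexive space is Kadec-Klee, and $K$ is closed with $\emptyset\ne K\ne X$, then by the Lau-Konjagin theorem the points with best approximations are dense in the nonempty set $X\setminus K$, so there is at least one such point, and $K$ is not antiproximinal. This applies to the Hilbert norm. On an infinite-dimensional Hilbert space, therefore, renormings with antiproximinal closed sets exist $(1+\delta)$-close to the Hilbert norm for every $\delta>0$, but the Hilbert norm itself has no antiproximinal closed set.
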